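\title{Isomorphic subsequence spans without a spreading subsequence}

\begin{abstract}
We construct a normalized $1$-unconditional basic sequence all of whose subsequences span uniformly isomorphic Banach spaces and none of whose subsequences is spreading. The norm is obtained by feeding weighted Schreier seminorms of all finite orders into a universal unconditional basis. Calder\'on products with $\ell_2$ and duality then give uniformly convex examples that behave like $\ell_p$ on Schreier sets, for every $p\in(1,2)\cup(2,\infty)$, and among them continuum many pairwise non-isomorphic ones.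
\end{abstract}

\section{The question and the results}\label{sec:intro}

Scalars are real or complex, and $[x_n]_{n\in A}$ denotes the closed linear span of $\{x_n:n\in A\}$. A sequence $(x_n)$ in a Banach space is \emph{basic} if it is a Schauder basis of $[x_n]_{n\in\mathbb N}$. All basic sequences in this paper are \emph{normalized}: $\|x_n\|=1$ for all $n$. Two sequences $(x_n)$ and $(y_n)$ are \emph{$C$-equivalent} if
\[
C^{-1}\Big\|\sum_n\lambda_ny_n\Big\|\le\Big\|\sum_n\lambda_nx_n\Big\|\le C\Big\|\sum_n\lambda_ny_n\Big\|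
\]
for all finitely supported scalar sequences $(\lambda_n)$, and \emph{equivalent} if they are $C$-equivalent for some $C\ge1$. A basic sequence $(x_n)$ is \emph{spreading} if $(x_{n_i})_i$ is equivalent to $(x_i)_i$ whenever $n_1<n_2<\cdots$.

If $(x_n)$ is spreading, the map $x_i\mapsto x_{n_i}$ extends to an isomorphism, so all subsequences of $(x_n)$ span isomorphic spaces. The isomorphism of the spans remembers much less than the equivalence of the sequences, since it need not send basis vectors to basis vectors. The following question, taken from \cite{CRF}, asks whether the loss disappears after passing to a subsequence.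

\medskip
\noindent\textbf{Question.} \emph{Let $(x_n)$ be a normalized basic sequence such that $[x_n]_{n\in A}$ and $[x_n]_{n\in B}$ are isomorphic for all infinite $A,B\subseteq\mathbb N$. Must $(x_n)$ have a spreading subsequence?}
\medskip

Three simple cases explain the wording. First, normalization is needed: every subsequence of $x_n=2^ne_n$ in $\ell_2$ spans a Hilbert space, and none is spreading because $\|x_{n_{2i}}\|/\|x_{n_i}\|\ge2^i$. Second, passing to a subsequence is needed. Let $s_n=e_1+\dots+e_n$ in $c_0$. The formula $\|\sum a_ns_n\|=\max_k|\sum_{n\ge k}a_n|$ shows that $(s_n)$ is a spreading basis of $c_0$, and it is not equivalent to $(e_n)$ because $\|s_1+\dots+s_N\|=N$. The sequence $(s_1,0),(0,e_1),(s_2,0),(0,e_2),\dots$ in $c_0\oplus_\infty c_0$ is therefore not spreading, while each of its subsequences spans a direct sum of two spaces, each isomorphic to $c_0$ or finite dimensional, hence a space isomorphic to $c_0$. Third, the answer is positive for sequences in $\ell_p$, $1<p<\infty$. A normalized basic sequence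 in a reflexive space is weakly null, since a weak cluster point lies in the span and is annihilated by every coordinate functional; by Lemma~\ref{lem:hump} below it then has a subsequence equivalent to the unit vector basis of $\ell_p$. In these cases the space dictates what some subsequence looks like, and one might guess that the answer is always positive. It is not.

A normalized sequence $(y_n)$ is \emph{$1$-unconditional} if $\|\sum a_ny_n\|\le\|\sum b_ny_n\|$ for all finite sums with $|a_n|\le|b_n|$ for all $n$. Two Banach spaces $Y,Z$ are \emph{$K$-isomorphic}, written $Y\approx_KZ$, if there is an isomorphism $T\colon Y\to Z$ with $\|T\|\,\|T^{-1}\|\le K$.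

\begin{theorem}\label{thm:A}
There are a Banach space $X$ with a normalized $1$-unconditional basis $(e_i)$ and a constant $K$ such that $[e_i]_{i\in A}$ and $[e_i]_{i\in B}$ are $K$-isomorphic for all infinite $A,B\subseteq\mathbb N$, and no subsequence of $(e_i)$ is spreading.
\end{theorem}

The space $X$ contains every space with a normalized $1$-unconditional basis, so it is far from reflexive. The second theorem shows that the negative answer does not depend on this. A space is \emph{uniformly convex} if for every $\varepsilon>0$ there is $\delta>0$ such that $\|\frac{x+y}2\|\le1-\delta$ whenever $\|x\|,\|y\|\le1$ and $\|x-y\|\ge\varepsilon$. Uniformly convex spaces are reflexive. A space $E$ is \emph{super-reflexive} if every Banach space whose finite dimensional subspaces are, for each $\eta>0$, $(1+\eta)$-isomorphic to subspaces of $E$ is reflexive; uniform convexity passes from $E$ to all such spaces, so it implies super-reflexivity. Let $\mathcal S_1$ be the family of \emph{Schreier sets}: the empty set and all finite $F\subset\mathbb N$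 with $|F|\le\min F$.

\begin{theorem}\label{thm:B}
Let $p\in(1,2)$ and $\frac1p+\frac1{p'}=1$. There is a uniformly convex space $X(p)$ with a normalized $1$-unconditional basis $(e_i)$ such that
\begin{enumerate}
\item[(i)] there is $K$ with $[e_i]_{i\in A}\approx_K[e_i]_{i\in B}$ for all infinite $A,B\subseteq\mathbb N$;
\item[(ii)] no subsequence of $(e_i)$ is spreading;
\item[(iii)] there is $C$ with $C^{-1}\|a\|_p\le\|\sum a_ie_i\|\le C\|a\|_p$ whenever the support of $a=(a_i)$ belongs to $\mathcal S_1$.
\end{enumerate}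
The dual $X(p)^*$ is uniformly convex, and the biorthogonal sequence $(e_i^*)$ is a normalized $1$-unconditional basis of $X(p)^*$ that satisfies \emph{(i)}, \emph{(ii)}, and \emph{(iii)} with $p'\in(2,\infty)$ in place of $p$. For different $p\in(1,2)$ the spaces $X(p)$ are not isomorphic. In particular, there are continuum many pairwise non-isomorphic super-reflexive examples.
\end{theorem}

A spreading model of a subsequence of $(e_i)$ is, when it exists, the limit of the norms $\|\sum_{i\le k}\lambda_ie_{n_i}\|$ as $n_1\to\infty$, where $n_1<\dots<n_k$ run through the subsequence. Since $\{n_1,\dots,n_k\}\in\mathcal S_1$ once $n_1\ge k$, condition (iii) makes every such spreading model equivalent to the unit vector basis of $\ell_p$.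

The two requirements of Theorem~\ref{thm:A} are met by separate devices. Section~\ref{sec:U} shows that all spans are isomorphic as soon as each of them contains a complemented copy of a universal space $U$. Section~\ref{sec:spread} shows that a lower $\ell_p$-estimate on Schreier sets leaves $\ell_p$ as the only candidate for a spreading subsequence. The work lies in building one norm to which both devices apply; this is done in Sections~\ref{sec:avg} and~\ref{sec:X}. Sections~\ref{sec:cald} and~\ref{sec:B} prove Theorem~\ref{thm:B}.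

\section{A universal basis and the decomposition method}\label{sec:U}

For a countable set $I$, let $c_{00}(I)$ be the space of finitely supported scalar functions $a$ on $I$, with unit vectors $e_i$; we write $c_{00}=c_{00}(\mathbb N)$. Absolute values, products, powers, and inequalities between elements of $c_{00}(I)$ are taken pointwise. A \emph{lattice norm} on $c_{00}(I)$ is a norm such that $\|e_i\|=1$ for all $i$ and $\|a\|\le\|b\|$ whenever $|a|\le|b|$. A normalized $1$-unconditional sequence $(y_n)$ defines the lattice norm $\|\sum a(n)y_n\|$. Conversely, let $E$ be the completion of $c_{00}(I)$ under a lattice norm. Then: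
\begin{enumerate}
\item[(L1)] $\|a\|_\infty\le\|a\|\le\|a\|_1$ for $a\in c_{00}(I)$.
\item[(L2)] For $J\subseteq I$, restriction to $J$ extends to a projection $P_J$ of norm at most $1$ from $E$ onto $[e_i]_{i\in J}$. Taking for $J$ the initial segments of any enumeration of $I$, we see that $(e_i)$ is a normalized $1$-unconditional basis of $E$.
\item[(L3)] If $0\le\alpha(i)\le\beta(i)$ and $\sum\beta(i)<\infty$, then $\|\sum\alpha(i)e_i\|\le\|\sum\beta(i)e_i\|$; both series converge absolutely, and we pass to the limit in the partial sums.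
\end{enumerate}
The symbol $\oplus$ means the $\ell_2$-sum, and $\ell_2(Y)$ is the $\ell_2$-sum of countably many copies of $Y$. The norm of $\ell_2(E)$ is a lattice norm on $c_{00}(\mathbb N\times I)$.

We use Pe\l czy\'nski's universal unconditional basis, constructed in the style of Schechtman. Let $(d_n)$ be dense in the unit sphere of $C[0,1]$, and for $b\in c_{00}$ put
\[
\|b\|_U=\sup_{|\omega_n|=1}\Big\|\sum_n\omega_nb(n)d_n\Big\|_{C[0,1]} .
\]
Every scalar of modulus at most $1$ is a convex combination of unimodular scalars, so the supremum does not change if it is taken over all $|\omega_n|\le1$. Hence $\|a\|_U\le\|b\|_U$ when $|a|\le|b|$, and $\|e_n\|_U=\|d_n\|=1$, so $\|\cdot\|_U$ is a lattice norm. Let $U$ be the completion, and write $u_n$ for the unit vectors in $U$.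

\begin{lemma}\label{lem:P}
Every normalized $1$-unconditional sequence $(y_k)$ is $2$-equivalent to a subsequence of $(u_n)$.
\end{lemma}

\begin{proof}
By the Banach--Mazur theorem every separable Banach space is isometric to a subspace of $C[0,1]$, so we may assume that $y_k\in C[0,1]$. The unit sphere has no isolated points, so each ball around $y_k$ contains $d_n$ for infinitely many $n$, and we can choose $n_1<n_2<\cdots$ with $\|d_{n_k}-y_k\|\le2^{-k-2}$. For unimodular $\omega_k$ we have $\|\sum\omega_ka_ky_k\|=\|\sum a_ky_k\|$, and therefore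
\[
\Big|\,\Big\|\sum\omega_ka_kd_{n_k}\Big\|-\Big\|\sum a_ky_k\Big\|\,\Big|\le\sum_k2^{-k-2}|a_k|\le\frac14\max_k|a_k|\le\frac14\Big\|\sum a_ky_k\Big\|,
\]
the last step by (L1). Taking the supremum over $(\omega_k)$ shows that $\|\sum a_ku_{n_k}\|_U$ lies between $\frac34$ and $\frac54$ times $\|\sum a_ky_k\|$.
\end{proof}

Since Theorem~\ref{thm:A} asks for a uniform constant, we measure complemented copies quantitatively. Write $Y\preceq_\lambda Z$ if there are operators $Q\colon Y\to Z$ and $R\colon Z\to Y$ with $RQ=I_Y$ and $\|Q\|\,\|R\|\le\lambda$. Then $Q$ is an isomorphism onto its range and $QR$ is a projection onto that range. Composing the operators shows that $Y\preceq_\lambda Z$ and $Z\preceq_\mu W$ imply $Y\preceq_{\lambda\mu}W$. Also $Y\approx_KZ$ implies $Y\preceq_KZ$. A $2$-equivalence gives a $4$-isomorphism of the spans, so Lemma~\ref{lem:P} and (L2) yield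
\begin{equation}\label{eq:univ}
E\preceq_4U\quad\text{for every space $E$ with a normalized $1$-unconditional basis.}
\end{equation}

\begin{lemma}[Pe\l czy\'nski decomposition]\label{lem:dec}
For every $\lambda\ge1$ there is $K(\lambda)$ with the following property. If $Y,V$ are nonzero Banach spaces with $Y\preceq_\lambda V$, $V\preceq_\lambda Y$, and $\ell_2(V)\preceq_\lambda V$, then $Y\approx_{K(\lambda)}\ell_2(V)$.
\end{lemma}

\begin{proof}
We record two rules. Let $E\preceq_\nu F$ with $E\ne0$, scale $Q,R$ so that $\|Q\|=1$ and $\|R\|\le\nu$, and let $W=\ker R$. The map $(x,w)\mapsto Qx+w$ from $E\oplus W$ to $F$ has norm at most $\sqrt2$, and its inverse $z\mapsto(Rz,\,z-QRz)$ has norm at most $2\nu+1$. Thus $F\approx_{\sqrt2(2\nu+1)}E\oplus W$. Next, let $E\approx_\mu F$ through $T$, scaled so that $\|T\|=1\le\|T^{-1}\|\le\mu$. The maps $T\oplus I_G$ and $T\oplus T\oplus\cdots$ show that $E\oplus G\approx_\mu F\oplus G$ for every $G$ and that $\ell_2(E)\approx_\mu\ell_2(F)$.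

Let $Z=\ell_2(V)$. Then $Y\preceq_\lambda V\preceq_1Z$ and $Z\preceq_\lambda V\preceq_\lambda Y$. With $\mu=\sqrt2(2\lambda^2+1)$ the first rule gives spaces $W,W'$ with $Y\approx_\mu Z\oplus W$ and $Z\approx_\mu Y\oplus W'$. Rearranging coordinates gives the isometries $Z\approx_1Z\oplus Z$, $Z\approx_1\ell_2(Z)$, and $\ell_2(Y)\approx_1Y\oplus\ell_2(Y)$. Hence
\begin{gather*}
Y\approx_\mu Z\oplus W\approx_1Z\oplus(Z\oplus W)\approx_\mu Z\oplus Y,\\
Z\approx_1\ell_2(Z)\approx_\mu\ell_2(Y\oplus W')\approx_1Y\oplus\ell_2(Y\oplus W')\approx_\mu Y\oplus\ell_2(Z)\approx_1Y\oplus Z,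
\end{gather*}
and $K(\lambda)=\mu^4$ works.
\end{proof}

With $V=U$ and $Y=[e_i]_{i\in A}$ for a $1$-unconditional basis $(e_i)$, two of the three hypotheses are instances of \eqref{eq:univ}. This is the reason for taking a universal model space: it contains $Y$ whatever norm we construct. Only $U\preceq_\lambda Y$ has to be built into the norm.

\section{Schreier sets against spreading}\label{sec:spread}

In a spreading sequence a finite block of coefficients can be pushed to the right without changing its norm by more than a constant, and a finite set pushed far enough to the right is a Schreier set. So an estimate that holds on Schreier sets holds everywhere. The one difficulty is that the definition of spreading lets the constant depend on the subsequence; a single subsequence must therefore push infinitely many blocks at once.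

\begin{lemma}\label{lem:spread}
Let $1\le p<\infty$ and $\delta>0$, and let $(e_i)$ be a basic sequence such that $\|\sum a(i)e_i\|\le\|a\|_p$ for all $a\in c_{00}$, and $\|\sum a(i)e_i\|\ge\delta\|a\|_p$ whenever $\operatorname{supp}a\in\mathcal S_1$. Then every spreading subsequence of $(e_i)$ is equivalent to the unit vector basis of $\ell_p$.
\end{lemma}

\begin{proof}
Let $y_i=e_{k_i}$ be a spreading subsequence that is not equivalent to the basis of $\ell_p$. It satisfies the upper estimate, so there is no $\gamma>0$ with $\|\sum\lambda_iy_i\|\ge\gamma\|\lambda\|_p$ for all $\lambda\in c_{00}$. Each tail $(y_{r+i})_i$ is equivalent to $(y_i)_i$, so no tail satisfies such a lower estimate either. We can therefore choose $0=r_0<r_1<\cdots$ and scalars $\lambda_i$ such that, with $I_j=\{r_{j-1}+1,\dots,r_j\}$,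
\[
\sum_{i\in I_j}|\lambda_i|^p=1,\qquad\Big\|\sum_{i\in I_j}\lambda_iy_i\Big\|<\frac1j\qquad(j\ge1).
\]
Put $n_i=i+r_j$ for $i\in I_j$; this sequence is strictly increasing. For $i\in I_j$ we have $k_{n_i}\ge n_i>r_j\ge|I_j|$, so $\{k_{n_i}:i\in I_j\}\in\mathcal S_1$ and $\|\sum_{i\in I_j}\lambda_iy_{n_i}\|\ge\delta$. If $(y_{n_i})$ is $C$-equivalent to $(y_i)$, then $\delta\le C/j$ for all $j$, which is absurd.
\end{proof}

To exclude the remaining candidate we use the standard gliding hump argument.

\begin{lemma}\label{lem:hump}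
Let $1\le p<\infty$, and let $(w_n)$ be a bounded sequence in $\ell_p$ that tends to $0$ in each coordinate and satisfies $\inf\|w_n\|_p>0$. Then a subsequence of $(w_n)$ is equivalent to the unit vector basis of $\ell_p$. Consequently, $\ell_p$ has no subspace isomorphic to $\ell_2$ if $p\ne2$.
\end{lemma}

\begin{proof}
Let $\gamma=\inf\|w_n\|_p$ and $M=\sup\|w_n\|_p$. Choose inductively $n_1<n_2<\cdots$ and restrictions $v_k$ of $w_{n_k}$ to successive finite intervals with $\|w_{n_k}-v_k\|_p\le\gamma2^{-k-2}$. Then $\gamma/2\le\|v_k\|_p\le M$, so $\|\sum\lambda_kv_k\|_p$ lies between $\frac\gamma2\|\lambda\|_p$ and $M\|\lambda\|_p$ by disjointness, while $\|\sum\lambda_k(w_{n_k}-v_k)\|_p\le\frac\gamma4\|\lambda\|_p$. This proves the first claim. If $T\colon\ell_2\to\ell_p$ is an isomorphic embedding, then $w_n=Te_n$ is weakly null and satisfies the hypotheses, so a subsequence is equivalent to the bases of both $\ell_2$ and $\ell_p$. Sums of $N$ terms show that $N^{1/2}/N^{1/p}$ is bounded above and below, so $p=2$.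
\end{proof}

\begin{proposition}\label{prop:nospread}
In the setting of Lemma~\ref{lem:spread}, let $p\ne2$ and suppose that $[e_i]_{i\in A}$ has a subspace isomorphic to $\ell_2$ for every infinite $A$. Then no subsequence of $(e_i)$ is spreading.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:spread} a spreading subsequence would span a space isomorphic to $\ell_p$, which contradicts Lemma~\ref{lem:hump}.
\end{proof}

\section{Repeated averages and a model with two levels}\label{sec:avg}

It remains to find a lattice norm that dominates a multiple of the $\ell_1$-norm on Schreier sets and has a complemented copy of $U$ inside every subsequence. The plan is to take seminorms $\sigma_1,\sigma_2,\dots$ on $c_{00}$, with $\sigma_1$ responsible for the Schreier estimate, and to measure $a$ by the norm of $\sum_t\sigma_t(a)u_t$ in $U$. If every infinite set $A$ supports disjoint vectors $x_t$ for which the matrix $(\sigma_s(x_t))_{s,t}$ is close to the identity, then $\sigma_s(\sum b(t)x_t)$ is close to $|b(s)|$, and $(x_t)$ imitates $(u_t)$.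 The seminorms come from the Schreier families of finite order.

Let $\mathcal S_0=\{\emptyset\}\cup\{\{n\}:n\ge1\}$, and let $\mathcal S_{t+1}$ consist of $\emptyset$ and all unions $F_1\cup\dots\cup F_k$ with $\emptyset\ne F_j\in\mathcal S_t$, $F_1<\dots<F_k$, and $k\le\min F_1$. Here $F<G$ means $\max F<\min G$. For $t=0$ this gives the family $\mathcal S_1$ defined above. Taking $k=1$ shows that $\mathcal S_t\subseteq\mathcal S_{t+1}$. Each $\mathcal S_t$ is \emph{hereditary}, that is, closed under taking subsets: this holds for $t=0$, and if $\emptyset\ne G\subseteq F_1\cup\dots\cup F_k$ as above, then $G$ is the union of the nonempty sets among $G\cap F_j\in\mathcal S_t$, of which there are at most $k\le\min F_1\le\min G$. For $c\ge0$ in $c_{00}$ write $c(F)=\sum_{i\in F}c(i)$, and call $c$ a \emph{probability vector} if $\|c\|_1=1$. Put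
\[
m_t=2^{t^2},\qquad\sigma_t(a)=\frac1{m_t}\sup_{F\in\mathcal S_t}\sum_{i\in F}|a(i)|\qquad(t\ge1,\ a\in c_{00}).
\]
Each $\sigma_t$ is a seminorm, $\sigma_t(a)\le\sigma_t(b)$ when $|a|\le|b|$, and $\sigma_t(a)\le\|a\|_1/m_t$ with equality when $\operatorname{supp}a\in\mathcal S_t$.

\begin{example}[two levels]\label{ex:two}
Let $N$ be a lattice norm on $c_{00}(\{1,2\})$ and consider $N(\sigma_1(a),\sigma_2(a))$, where $m_1=2$ and $m_2=16$. Let $c_1,c_2$ be disjointly supported probability vectors with $\operatorname{supp}c_t\in\mathcal S_t$, and let $x_1=2c_1$, $x_2=16c_2$. Then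
\[
\begin{pmatrix}\sigma_1(x_1)&\sigma_1(x_2)\\ \sigma_2(x_1)&\sigma_2(x_2)\end{pmatrix}
=\begin{pmatrix}1&8\varepsilon\\ 1/8&1\end{pmatrix},\qquad\varepsilon=\sup_{F\in\mathcal S_1}c_2(F).
\]
For $x=b_1x_1+b_2x_2$ we get $|b_1|\le\sigma_1(x)\le|b_1|+8\varepsilon|b_2|$ and $|b_2|\le\sigma_2(x)\le|b_2|+\frac18|b_1|$, so by (L1)
\[
N(b_1,b_2)\le N(\sigma_1(x),\sigma_2(x))\le\big(1+\tfrac18+8\varepsilon\big)N(b_1,b_2).
\]
The two off-diagonal entries are small for different reasons. The entry $\sigma_2(x_1)$ equals $m_1/m_2$ for every choice of $c_1$, because $\mathcal S_1\subseteq\mathcal S_2$; only the growth of the weights makes it small. The weights work against us in $\sigma_1(x_2)$, which equals $8$ if $\operatorname{supp}c_2\in\mathcal S_1$. So $c_2$ must be nearly invisible to $\mathcal S_1$, and this is why a second family is needed.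

Such a $c_2$ is an average of averages of rapidly increasing length. Let $c^1,c^2,c^3$ be the uniform probability vectors on the Schreier sets $\{3,4,5\}$, $\{15,\dots,29\}$, $\{87,\dots,173\}$, where $15=3\cdot5$ and $87=3\cdot29$, and let $c=\frac13(c^1+c^2+c^3)$. Its support is a union of three Schreier sets starting at $3$, so it lies in $\mathcal S_2$. Let $F\subseteq\operatorname{supp}c$ be a Schreier set. If $F$ starts in the first block, then $|F|\le5$, so $c^2(F)\le\frac5{15}$ and $c^3(F)\le\frac5{87}$. If it starts in the second block, then $|F|\le29$ and $c^3(F)\le\frac{29}{87}$. Thus $F$ can capture the block in which it starts but at most $\frac13$ of each later block, and $c(F)\le\frac13(1+\frac13+\frac13)=\frac59$. With $k$ blocks the bound becomes $2/k$.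
\end{example}

The same construction works at every level and inside every infinite set.

\begin{lemma}\label{lem:avg}
For $t\ge1$, infinite $A\subseteq\mathbb N$, and $\varepsilon>0$ there is a probability vector $c\in c_{00}$ with $\operatorname{supp}c\subset A$, $\operatorname{supp}c\in\mathcal S_t$, and $c(F)\le\varepsilon$ for all $F\in\mathcal S_{t-1}$.
\end{lemma}

\begin{proof}
We use induction on $t$. For $t=1$ take the uniform probability vector on a set $G\subset A$ with $1/\varepsilon\le|G|\le\min G$.

Assume the statement for $t$, for all $A$ and $\varepsilon$, and fix an integer $k\ge2/\varepsilon$. Applying the hypothesis to tails of $A$, choose probability vectors $c^1,\dots,c^k$ with supports $H_1<\dots<H_k$ in $\mathcal S_t$, contained in $A\cap[k,\infty)$, such that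
\[
c^j(F)\le\frac1{k\max H_{j-1}}\qquad(F\in\mathcal S_{t-1},\ 2\le j\le k).
\]
Let $c=\frac1k\sum_jc^j$. Since $k\le\min H_1$, we have $\operatorname{supp}c\in\mathcal S_{t+1}$. Let $F\in\mathcal S_t$. By heredity we may replace $F$ by $F\cap\operatorname{supp}c$ and assume that this set is nonempty, so $\min F\in H_{j_0}$ for some $j_0$. Then $c^j(F)=0$ for $j<j_0$, and $F$ is a union of $d\le\min F\le\max H_{j_0}$ sets from $\mathcal S_{t-1}$, so $c^j(F)\le d/(k\max H_{j-1})\le1/k$ for $j>j_0$. Hence $c(F)\le\frac1k(1+\frac{k-1}k)\le\frac2k\le\varepsilon$.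
\end{proof}

\section{The space $X$ and the proof of Theorem~\ref{thm:A}}\label{sec:X}

For $a\in c_{00}$ put
\[
\|a\|_X=\max\Big\{\|a\|_\infty,\ \Big\|\sum_{t\ge1}\sigma_t(a)u_t\Big\|_U\Big\}.
\]
Since $\sum_t1/m_t\le\sum_t2^{-t}=1$, we have $\sum_t\sigma_t(a)\le\|a\|_1$, so the series converges absolutely and
\begin{equation}\label{eq:upper}
\|a\|_\infty\le\|a\|_X\le\|a\|_1 .
\end{equation}
In particular $\|e_i\|_X=1$; the term $\|a\|_\infty$ is there to normalize the basis. By (L3) in $U$, the inequality $\sigma_t(a+b)\le\sigma_t(a)+\sigma_t(b)$ gives the triangle inequality, and the monotonicity of $\sigma_t$ gives $\|a\|_X\le\|b\|_X$ for $|a|\le|b|$. So $\|\cdot\|_X$ is a lattice norm, and $(e_i)$ is a normalized $1$-unconditional basis of the completion $X$. Keeping only the coefficient of $u_1$, we get from (L3)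
\begin{equation}\label{eq:lower}
\|a\|_X\ge\sigma_1(a)=\tfrac12\|a\|_1\qquad\text{if }\operatorname{supp}a\in\mathcal S_1 .
\end{equation}

With infinitely many levels, the off-diagonal entries of $(\sigma_s(x_t))$ must have a finite total sum. We also need a projection onto $[x_t]$. It comes from the functionals that sum over the supports of the $x_t$, which are dominated by the seminorms $\sigma_t$.

\begin{proposition}\label{prop:UinX}
Let $A\subseteq\mathbb N$ be infinite. There are probability vectors $c_t\in c_{00}$, $t\ge1$, with supports $G_1<G_2<\cdots$ contained in $A$, such that the vectors $x_t=m_tc_t$ and the functionals $f_t(a)=m_t^{-1}\sum_{i\in G_t}a(i)$ satisfy, for $a,b\in c_{00}$,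
\begin{equation}\label{eq:QR}
\Big\|\sum_tb(t)x_t\Big\|_X\le2\|b\|_U,\qquad\Big\|\sum_tf_t(a)u_t\Big\|_U\le\|a\|_X .
\end{equation}
Consequently $U\preceq_2[e_i]_{i\in A}$.
\end{proposition}

\begin{proof}
Let $\varepsilon_t=1/(t\,2^{t+2}m_t)$. Lemma~\ref{lem:avg}, applied successively to tails of $A$, gives probability vectors $c_t$ with supports $G_1<G_2<\cdots$ in $A$, $G_t\in\mathcal S_t$, and $c_t(F)\le\varepsilon_t$ for $F\in\mathcal S_{t-1}$.

\emph{The matrix.} Since $G_t\in\mathcal S_t$ we have $\sigma_t(x_t)=1$. For $s>t$,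
\[
\sigma_s(x_t)\le m_t/m_s\le2^{(s-1)^2-s^2}=2^{-(2s-1)} .
\]
For $s<t$ we have $\mathcal S_s\subseteq\mathcal S_{t-1}$, so $\sigma_s(x_t)\le m_t\varepsilon_t/m_s\le1/(t\,2^{t+2})$. Using $\sum_{j\ge1}j4^{-j}=\frac49$, we obtain
\[
\sum_s\sum_{t\ne s}\sigma_s(x_t)\le\sum_{s\ge2}(s-1)2^{-(2s-1)}+\sum_{t\ge2}\frac{t-1}{t\,2^{t+2}}\le\frac29+\frac14<1 .
\]
Moreover $\|x_t\|_\infty\le m_t\varepsilon_t\le1$, because $\mathcal S_0\subseteq\mathcal S_{t-1}$.

\emph{The first inequality.} Let $x=\sum b(t)x_t$ and $\beta=\|b\|_\infty\le\|b\|_U$. By disjointness $\|x\|_\infty\le\beta$. Also $\sigma_s(x)\le|b(s)|+\beta\sum_{t\ne s}\sigma_s(x_t)$, so by (L3) and the triangle inequality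
\[
\Big\|\sum_s\sigma_s(x)u_s\Big\|_U\le\|b\|_U+\beta\sum_s\sum_{t\ne s}\sigma_s(x_t)\le2\|b\|_U .
\]

\emph{The second inequality.} Since $G_t\in\mathcal S_t$ we have $|f_t(a)|\le\sigma_t(a)$, and $f_t(a)=0$ for all but finitely many $t$. By (L3), $\|\sum f_t(a)u_t\|_U\le\|\sum\sigma_t(a)u_t\|_U\le\|a\|_X$.

\emph{The factorization.} By \eqref{eq:QR}, $Qb=\sum b(t)x_t$ and $Ra=\sum f_t(a)u_t$ extend to operators $Q\colon U\to[e_i]_{i\in A}$ and $R\colon[e_i]_{i\in A}\to U$ with $\|Q\|\le2$ and $\|R\|\le1$. Since $f_t(x_t)=c_t(G_t)=1$ and $f_t(x_s)=0$ for $s\ne t$, we have $RQ=I_U$.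
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $A$ be infinite and $Y=[e_i]_{i\in A}\subseteq X$. By \eqref{eq:univ}, $Y\preceq_4U$ and $\ell_2(U)\preceq_4U$, and by Proposition~\ref{prop:UinX}, $U\preceq_2Y$. Lemma~\ref{lem:dec} gives $Y\approx_{K(4)}\ell_2(U)$, so any two spans are $K(4)^2$-isomorphic. By \eqref{eq:upper} and \eqref{eq:lower}, $(e_i)$ satisfies the hypotheses of Lemma~\ref{lem:spread} with $p=1$ and $\delta=\frac12$, and $\ell_2\preceq_4U\preceq_2Y$. By Proposition~\ref{prop:nospread}, no subsequence of $(e_i)$ is spreading.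
\end{proof}

\section{Calder\'on products with $\ell_2$}\label{sec:cald}

To obtain uniformly convex examples we deform all the norms at once by an operation $E\mapsto E_\theta$ that moves $E$ toward $\ell_2$. The proof of Theorem~\ref{thm:A} survives if the operation preserves equivalences between subsequences, commutes with $\ell_2$-sums, and carries along the operators $Q$ and $R$. The space $U_\theta$ is then universal only for the spaces $E_\theta$, but these are the only ones that occur.

Fix $\theta\in(0,1)$ and define $p\in(1,2)$ and $q=p'$ by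
\[
\frac1p=(1-\theta)+\frac\theta2,\qquad\frac1q=\frac\theta2 .
\]
Every $p\in(1,2)$ arises from exactly one $\theta$. For a lattice norm $\|\cdot\|_E$ on $c_{00}(I)$ put
\[
\|a\|_{E,\theta}=\inf\big\{\|g\|_E^{1-\theta}\|h\|_2^\theta:\ g,h\in c_{00}(I),\ g,h\ge0,\ |a|\le g^{1-\theta}h^\theta\big\}.
\]
Dividing $g$ and $h$ by their norms shows that for every $s>\|a\|_{E,\theta}$ there are $g,h\in c_{00}(I)$ with
\begin{equation}\label{eq:rep}
|a|\le s\,g^{1-\theta}h^\theta,\qquad g,h\ge0,\qquad\|g\|_E\le1,\qquad\|h\|_2\le1 .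
\end{equation}
We use H\"older's inequality for nonnegative numbers in two forms:
\begin{equation}\label{eq:holder}
\sum_j\alpha_j^{1-\theta}\beta_j^\theta\le\Big(\sum_j\alpha_j\Big)^{1-\theta}\Big(\sum_j\beta_j\Big)^\theta,\qquad\big\|(\alpha_j^{1-\theta}\beta_j^\theta)_j\big\|_p\le\|\alpha\|_1^{1-\theta}\|\beta\|_2^\theta .
\end{equation}
A lattice norm is \emph{$p$-convex}, respectively \emph{$q$-concave} (with constant $1$), if for all finite families $(a^j)$ in $c_{00}(I)$
\[
\Big\|\Big(\sum_j|a^j|^p\Big)^{1/p}\Big\|\le\Big(\sum_j\|a^j\|^p\Big)^{1/p},\quad\text{respectively}\quad\Big(\sum_j\|a^j\|^q\Big)^{1/q}\le\Big\|\Big(\sum_j|a^j|^q\Big)^{1/q}\Big\| .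
\]

\begin{lemma}\label{lem:cald}
Let $\|\cdot\|_E$ and $\|\cdot\|_{E'}$ be lattice norms on $c_{00}(I)$.
\begin{enumerate}
\item[(a)] $\|\cdot\|_{E,\theta}$ is a lattice norm. Its completion is denoted by $E_\theta$.
\item[(b)] For $J\subseteq I$ and $a\in c_{00}(J)$, the infimum may be restricted to $g,h\in c_{00}(J)$. If $\|\cdot\|_E\le C\|\cdot\|_{E'}$ on $c_{00}(J)$, then $\|\cdot\|_{E,\theta}\le C^{1-\theta}\|\cdot\|_{E',\theta}$ on $c_{00}(J)$.
\item[(c)] $\|\cdot\|_{\ell_1,\theta}=\|\cdot\|_p$ and $\|\cdot\|_{\ell_2,\theta}=\|\cdot\|_2$.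
\item[(d)] $\|\cdot\|_{\ell_2(E),\theta}=\|\cdot\|_{\ell_2(E_\theta)}$ on $c_{00}(\mathbb N\times I)$.
\item[(e)] $\|\cdot\|_{E,\theta}$ is $p$-convex and $q$-concave.
\item[(f)] If $I$ is infinite, then $E_\theta\preceq_4U_\theta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Monotonicity in $|a|$ is part of the definition, and homogeneity follows from $|\lambda|g^{1-\theta}h^\theta=(|\lambda|g)^{1-\theta}(|\lambda|h)^\theta$. If $a,a'$ are represented as in \eqref{eq:rep} by $s,g,h$ and $s',g',h'$, the first inequality in \eqref{eq:holder} gives $|a+a'|\le(sg+s'g')^{1-\theta}(sh+s'h')^\theta$, so $\|a+a'\|_{E,\theta}\le s+s'$. If $|a|\le g^{1-\theta}h^\theta$, then $|a(i)|\le\|g\|_E^{1-\theta}\|h\|_2^\theta$ by (L1), so $\|a\|_{E,\theta}\ge\|a\|_\infty$. Finally $g=h=e_i$ gives $\|e_i\|_{E,\theta}\le1$.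

(b) Restricting $g,h$ to $J$ keeps the inequality $|a|\le g^{1-\theta}h^\theta$ and does not increase their norms. The second claim follows.

(c) If $|a|\le g^{1-\theta}h^\theta$, the second inequality in \eqref{eq:holder} gives $\|a\|_p\le\|g\|_1^{1-\theta}\|h\|_2^\theta$. Since $p(1-\theta)+p\theta/2=1$, the choice $g=|a|^p$, $h=|a|^{p/2}$ satisfies $g^{1-\theta}h^\theta=|a|$ and gives equality. For $\ell_2$, the first inequality in \eqref{eq:holder} applied to $g^2,h^2$ gives $\|a\|_2\le\|g\|_2^{1-\theta}\|h\|_2^\theta$, and $g=h=|a|$ gives equality.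

(d) Write $a=(a^j)_j$ with $a^j\in c_{00}(I)$, and likewise for $g,h$. If $|a|\le g^{1-\theta}h^\theta$, then
\[
\sum_j\|a^j\|_{E,\theta}^2\le\sum_j\|g^j\|_E^{2(1-\theta)}\|h^j\|_2^{2\theta}\le\Big(\sum_j\|g^j\|_E^2\Big)^{1-\theta}\Big(\sum_j\|h^j\|_2^2\Big)^\theta,
\]
which proves $\ge$. Conversely, represent each of the finitely many nonzero $a^j$ as in \eqref{eq:rep} by $s_j,g^j,h^j$. The vectors $g=(s_jg^j)_j$ and $h=(s_jh^j)_j$ satisfy $|a|\le g^{1-\theta}h^\theta$ and have norm at most $(\sum s_j^2)^{1/2}$ in $\ell_2(E)$ and in $\ell_2(\mathbb N\times I)$. Let $s_j\downarrow\|a^j\|_{E,\theta}$.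

(e) Represent $a^j$ as in \eqref{eq:rep} and write $s_j(g^j)^{1-\theta}(h^j)^\theta=(s_j^pg^j)^{1-\theta}(s_j^{p/2}h^j)^\theta$. The second inequality in \eqref{eq:holder}, applied at each point of $I$, gives $(\sum_j|a^j|^p)^{1/p}\le g^{1-\theta}h^\theta$ with $g=\sum_js_j^pg^j$ and $h=(\sum_js_j^p(h^j)^2)^{1/2}$. Here $\|g\|_E\le\sum s_j^p$ and $\|h\|_2^2\le\sum s_j^p$, so $\|g\|_E^{1-\theta}\|h\|_2^\theta\le(\sum s_j^p)^{1/p}$. This proves $p$-convexity.

Now let $b=(\sum_j|a^j|^q)^{1/q}\le g^{1-\theta}h^\theta$ and put $h^j=h\,(|a^j|/b)^{1/\theta}$, with $0/0=0$. Then $|a^j|\le g^{1-\theta}(h^j)^\theta$, and $\sum_j(h^j)^2\le h^2$ because $2/\theta=q$. Since $\theta q=2$,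
\[
\sum_j\|a^j\|_{E,\theta}^q\le\|g\|_E^{(1-\theta)q}\sum_j\|h^j\|_2^2\le\big(\|g\|_E^{1-\theta}\|h\|_2^\theta\big)^q ,
\]
and the infimum over $g,h$ gives $q$-concavity.

(f) Enumerate $I=\{i_1,i_2,\dots\}$. By Lemma~\ref{lem:P}, $(e_{i_k})$ in $E$ is $2$-equivalent to a subsequence $(u_{n_k})$. Identify $I$ with $J=\{n_k:k\ge1\}$ through $i_k\mapsto n_k$; this does not change $\ell_2$-norms, so by (b) the two sequences are $2$-equivalent in $E_\theta$ and $U_\theta$. Apply (L2) in $U_\theta$.
\end{proof}

Parts (d) and (f) are where the choice of $\ell_2$ as the second factor is used: its norm ignores the labeling of the coordinates, and $\ell_2(\ell_2(I))=\ell_2(\mathbb N\times I)$.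

We now draw the geometric consequences of (e). A space $E$ has \emph{type $r$} if there is $C$ such that $\mathbb E\|\sum_j\eta_jx_j\|\le C(\sum_j\|x_j\|^r)^{1/r}$ for all finite families in $E$, where $\mathbb E$ is the average over all signs $\eta_j=\pm1$. Type passes to subspaces and to isomorphic spaces, and $\ell_p$ has no type $r>p$, since its first $N$ unit vectors would give $N^{1/p}\le CN^{1/r}$. That $p$-convexity and $q$-concavity yield uniform convexity and type $p$ is contained in \cite[Theorem~1.f.1 and Proposition~1.f.3]{LT}; for conjugate exponents a short direct proof is available, valid for real and complex scalars.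

\begin{lemma}\label{lem:uc}
Let $\|\cdot\|$ be a $p$-convex and $q$-concave lattice norm on $c_{00}(I)$ with completion $E$. Then $E$ is uniformly convex and has type $p$. The biorthogonal functionals $(e_i^*)$ form a normalized $1$-unconditional basis of $E^*$, and $E^*$ is uniformly convex.
\end{lemma}

\begin{proof}
The map $(\xi,\zeta)\mapsto(\xi+\zeta,\xi-\zeta)$ on $\mathbb C^2$ has norm $1$ from $\ell_1$ to $\ell_\infty$ and norm $\sqrt2$ from $\ell_2$ to $\ell_2$. By the Riesz--Thorin theorem its norm from $\ell_p$ to $\ell_q$ is at most $2^{\theta/2}=2^{1/q}$. Using $q$-concavity, then this inequality at each point of $I$, then $p$-convexity, we obtain for $x,y\in c_{00}(I)$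
\begin{equation}\label{eq:clarkson}
\big(\|x+y\|^q+\|x-y\|^q\big)^{1/q}\le2^{1/q}\big\|(|x|^p+|y|^p)^{1/p}\big\|\le2^{1/q}\big(\|x\|^p+\|y\|^p\big)^{1/p},
\end{equation}
and the inequality between the outer terms extends to $E$ by density. If $\|x\|,\|y\|\le1$ and $\|x-y\|\ge\varepsilon$, then $\|x+y\|^q\le2^{1+q/p}-\varepsilon^q=2^q-\varepsilon^q$, so $E$ is uniformly convex. Since $p\le q$, \eqref{eq:clarkson} also gives $\mathbb E\|x+\eta y\|^p\le(\mathbb E\|x+\eta y\|^q)^{p/q}\le\|x\|^p+\|y\|^p$. Adding one vector at a time, we get $\mathbb E\|\sum\eta_jx_j\|^p\le\sum\|x_j\|^p$, which implies type $p$.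

For $a,b\in c_{00}(I)$ let $\langle a,b\rangle=\sum a(i)b(i)$ and $\|b\|_*=\|\sum b(i)e_i^*\|_{E^*}$. Since $\|a\|$ depends only on $|a|$,
\[
\|b\|_*=\sup\{\langle a,|b|\rangle:\ a\in c_{00}(I),\ a\ge0,\ \|a\|\le1\},
\]
so $\|\cdot\|_*$ is monotone in $|b|$, and $\|e_i\|_*=1$ by (L1). Thus $\|\cdot\|_*$ is a lattice norm. The space $E$ is reflexive, so a functional on $E^*$ that vanishes on every $e_i^*$ is a vector of $E$ with all coordinates zero; by the Hahn--Banach theorem the $e_i^*$ span a dense subspace of $E^*$. It remains to show that $\|\cdot\|_*$ is $p$-convex and $q$-concave, for then the first part applies to $E^*$.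

Let $b^j\in c_{00}(I)$. For $a^j\ge0$, H\"older's inequality at each point and the $p$-convexity of $\|\cdot\|$ give
\[
\sum_j\langle a^j,|b^j|\rangle\le\Big\langle\Big(\sum_j(a^j)^p\Big)^{1/p},\Big(\sum_j|b^j|^q\Big)^{1/q}\Big\rangle\le\Big(\sum_j\|a^j\|^p\Big)^{1/p}\Big\|\Big(\sum_j|b^j|^q\Big)^{1/q}\Big\|_* .
\]
The supremum of the left side over $\sum\|a^j\|^p\le1$ is $(\sum\|b^j\|_*^q)^{1/q}$, so $\|\cdot\|_*$ is $q$-concave. Next let $b=(\sum_j|b^j|^p)^{1/p}$, let $a\ge0$, and put $a^j=a\,(|b^j|/b)^{p-1}$ with $0/0=0$. Then $\sum_ja^j|b^j|=ab$, and $(\sum_j(a^j)^q)^{1/q}\le a$ because $(p-1)q=p$. By the $q$-concavity of $\|\cdot\|$,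
\[
\langle a,b\rangle=\sum_j\langle a^j,|b^j|\rangle\le\Big(\sum_j\|a^j\|^q\Big)^{1/q}\Big(\sum_j\|b^j\|_*^p\Big)^{1/p}\le\|a\|\Big(\sum_j\|b^j\|_*^p\Big)^{1/p},
\]
so $\|\cdot\|_*$ is $p$-convex.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Let $X(p)=X_\theta$, with $X$ from Section~\ref{sec:X} and $\theta,q$ as in Section~\ref{sec:cald}. By Lemmas~\ref{lem:cald}(a),(e) and~\ref{lem:uc}, $X_\theta$ and $X_\theta^*$ are uniformly convex, and $(e_i)$ and $(e_i^*)$ are normalized $1$-unconditional bases of them.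

The operators of Proposition~\ref{prop:UinX} cannot be reused as they stand, because $\|x_t\|_2$ is not of order $1$: we have $\|x_t\|_2^2\le\|x_t\|_\infty\|x_t\|_1$, which is small when $\varepsilon_t$ is small. The $\ell_2$ factor needs its own pair, the isometric embedding $e_t\mapsto c_t^{1/2}$ of $\ell_2$ and its adjoint. The operators on the product are the pointwise geometric means of the two pairs.

\begin{proposition}\label{prop:UinXtheta}
For every infinite $A\subseteq\mathbb N$ we have $U_\theta\preceq_2[e_i]_{i\in A}\subseteq X_\theta$.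
\end{proposition}

\begin{proof}
Take $c_t,G_t,x_t,f_t$ from Proposition~\ref{prop:UinX} and let $y_t=c_t^{1/2}$. The $y_t$ are disjointly supported unit vectors of $\ell_2$, hence orthonormal. Define
\[
z_t=x_t^{1-\theta}y_t^\theta,\qquad\phi_t(a)=\sum_{i\in G_t}m_t^{-(1-\theta)}y_t(i)^\theta a(i),
\]
and $Qb=\sum b(t)z_t$, $Ra=(\phi_t(a))_t$ on $c_{00}$. Then $\phi_t(z_t)=\sum_ic_t(i)^{1-\theta}y_t(i)^{2\theta}=\sum_ic_t(i)=1$ and $\phi_t(z_s)=0$ for $s\ne t$, so $RQb=b$. The vectors $z_t$ are supported in $A$.

Let $b$ be represented as in \eqref{eq:rep} with $E=U$. Since the sets $G_t$ are disjoint,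
\[
|Qb|\le s\sum_t(g(t)x_t)^{1-\theta}(h(t)y_t)^\theta=s\Big(\sum_tg(t)x_t\Big)^{1-\theta}\Big(\sum_th(t)y_t\Big)^\theta .
\]
Here $\|\sum g(t)x_t\|_X\le2$ by \eqref{eq:QR} and $\|\sum h(t)y_t\|_2=\|h\|_2\le1$. Hence $\|Qb\|_{X,\theta}\le2^{1-\theta}s$.

Let $a$ be represented as in \eqref{eq:rep} with $E=X$. By the first inequality in \eqref{eq:holder},
\[
|\phi_t(a)|\le s\sum_{i\in G_t}\Big(\frac{g(i)}{m_t}\Big)^{1-\theta}\big(y_t(i)h(i)\big)^\theta\le s\,f_t(g)^{1-\theta}\langle y_t,h\rangle^\theta .
\]
The sequences $(f_t(g))_t$ and $(\langle y_t,h\rangle)_t$ are nonnegative and finitely supported. The first has $U$-norm at most $1$ by \eqref{eq:QR}, and the second has $\ell_2$-norm at most $1$ by Bessel's inequality. Hence $\|Ra\|_{U,\theta}\le s$. So $Q$ and $R$ extend to operators between $U_\theta$ and $[e_i]_{i\in A}$ with $\|Q\|\le2^{1-\theta}$, $\|R\|\le1$, and $RQ=I_{U_\theta}$.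
\end{proof}

\emph{Property (i).} Let $A$ be infinite and $Y=[e_i]_{i\in A}\subseteq X_\theta$. By Lemma~\ref{lem:cald}(b), $Y=E_\theta$ where $E$ is the span of $(e_i)_{i\in A}$ in $X$, so $Y\preceq_4U_\theta$ by (f). By (d) and (f), $\ell_2(U_\theta)=(\ell_2(U))_\theta\preceq_4U_\theta$. With Proposition~\ref{prop:UinXtheta}, Lemma~\ref{lem:dec} gives $Y\approx_{K(4)}\ell_2(U_\theta)$, and (i) holds with $K=K(4)^2$.

\emph{Property (iii).} By \eqref{eq:upper} and Lemma~\ref{lem:cald}(b),(c), $\|a\|_{X,\theta}\le\|a\|_p$ for all $a\in c_{00}$. Let $F\in\mathcal S_1$. By heredity every vector in $c_{00}(F)$ has support in $\mathcal S_1$, so $\|\cdot\|_1\le2\|\cdot\|_X$ on $c_{00}(F)$ by \eqref{eq:lower}. Lemma~\ref{lem:cald}(b),(c) then gives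
\begin{equation}\label{eq:lp}
2^{-(1-\theta)}\|a\|_p\le\|a\|_{X,\theta}\le\|a\|_p\qquad(a\in c_{00}(F),\ F\in\mathcal S_1).
\end{equation}

\emph{Property (ii).} The hypotheses of Lemma~\ref{lem:spread} hold with $\delta=2^{-(1-\theta)}$. By Lemma~\ref{lem:cald}(c),(f) and Proposition~\ref{prop:UinXtheta}, $\ell_2=(\ell_2)_\theta\preceq_4U_\theta\preceq_2Y$ for every span $Y$. Since $p\ne2$, Proposition~\ref{prop:nospread} applies.

\emph{The dual.} Write $\|\cdot\|=\|\cdot\|_{X,\theta}$, with $\|\cdot\|_*$ and $\langle\cdot,\cdot\rangle$ as in the proof of Lemma~\ref{lem:uc}. For $Y=[e_i]_{i\in A}$, the map $\psi\mapsto\psi\circ P_A$ is an isometry from $Y^*$ into $X_\theta^*$, because $\|P_A\|=1$ and $P_A$ is the identity on $Y$. It sends the coordinate functionals of $Y$ to $(e_i^*)_{i\in A}$, and these functionals span a dense subspace of $Y^*$ since $Y$ is reflexive. So $[e_i^*]_{i\in A}$ is isometric to $Y^*$, and taking adjoints in (i) gives (i) for $(e_i^*)$ with the same $K$.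

For $J\subseteq\mathbb N$ and $a,b\in c_{00}(J)$ we have
\begin{equation}\label{eq:dual}
\|b\|_*=\sup_{a'\in c_{00}(J),\,\|a'\|\le1}|\langle a',b\rangle|,\qquad\|a\|=\sup_{b'\in c_{00}(J),\,\|b'\|_*\le1}|\langle a,b'\rangle| .
\end{equation}
The first formula holds because restricting $a'$ to $J$ does not increase its norm. For the second, compose a norming functional of $a$ with $P_{\operatorname{supp}a}$. The first formula with $J=F\in\mathcal S_1$ and \eqref{eq:lp} give $\|b\|_q\le\|b\|_*\le2^{1-\theta}\|b\|_q$ on $c_{00}(F)$, which is (iii) with exponent $p'$. If $(e^*_{k_i})_i$ is $C$-equivalent to $(e^*_{l_i})_i$, the second formula, with $J=\{k_i\}_i$ and $J=\{l_i\}_i$, shows that $(e_{k_i})_i$ is $C$-equivalent to $(e_{l_i})_i$. So a spreading subsequence of $(e_i^*)$ would give a spreading subsequence of $(e_i)$, and (ii) holds for $(e_i^*)$. As $p$ runs through $(1,2)$, the exponent $p'$ runs through $(2,\infty)$.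

\emph{Non-isomorphism.} Let $1<p<r<2$. The space $X(r)$ has type $r$ by Lemma~\ref{lem:uc}. By Lemma~\ref{lem:cald}(c),(f) and Proposition~\ref{prop:UinXtheta}, $\ell_p=(\ell_1)_\theta\preceq_4U_\theta\preceq_2X(p)$, so $X(p)$ does not have type $r$. Hence $X(p)$ and $X(r)$ are not isomorphic, and the spaces $X(p)$, $p\in(1,2)$, are continuum many pairwise non-isomorphic super-reflexive examples. This completes the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{CRF}
Alejandra C. C\'aceres-Rigo and Valentin Ferenczi,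
\emph{Tight-minimal dichotomies in Banach spaces},
arXiv:2312.00721 (2023).

\bibitem{LT}
Lindenstrauss and Tzafriri,
\emph{Classical Banach Spaces II}.

\end{thebibliography}
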